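# Peaked sequences and the tower height of color-avoiding Ramsey numbers of tight monotone paths

## 1. Sequences with one maximum in every short window

Fix an integer $p\ge 1$. Everything below turns on the following kind of sequence.

**Definition (peaked sequence).** A finite sequence $g_1,\dots,g_\ell$ in a totally ordered set is *$p$-peaked* if on every nonempty set of at most $p+1$ consecutive indices its maximum is attained exactly once.

Equivalently: any two equal terms at distance at most $p$ have a strictly larger term between them. Indeed, if the maximum of a short window is attained twice, then two equal terms at distance at most $p$ have nothing larger between them. Conversely, two such terms bound a window of at most $p+1$ indices; if nothing between them is larger, the maximum of that window is attained at both ends.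

For example, $1$-peaked means that neighbors differ. The sequence $1,2,1,2$ is $1$-peaked but not $2$-peaked, because of the window $2,1,2$. The sequence $3,1,2,1,3$ is $3$-peaked but not $4$-peaked. The sequence
$$0,\;1,\;0,\;2,\;0,\;1,\;0,\;3 \tag{1}$$
is $p$-peaked for every $p$: any two zeros have a positive term between them, the two ones have the $2$ between them, and no other value repeats.

**Definition (windows and offsets).** Let $g$ be $p$-peaked and $L=\ell-p$. For $1\le i\le L$ let $W_i=\{i,i+1,\dots,i+p\}$, let $a_i$ be the unique maximizer of $g$ on $W_i$, and let $o_i=a_i-i\in\{0,1,\dots,p\}$ be the *offset* of the maximum.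

For the sequence (1) and $p=2$ we have $L=6$, the windows are $(0,1,0),(1,0,2),(0,2,0),(2,0,1),(0,1,0),(1,0,3)$, and the offsets are $1,2,1,0,1,2$.

Watch the window slide to the right by one. The old maximum either stays the maximum, and then its offset drops by one, or it is beaten by the newcomer at the right end, and then the offset jumps to $p$, or it has just left the window.

**Lemma 1 (how offsets move).** Let $1\le i<L$. If $o_i\ge 1$, then $o_{i+1}\in\{o_i-1,\;p\}$. If $o_{i+1}\le p-1$, then $o_i\in\{o_{i+1}+1,\;0\}$.

**Proof.** If $o_i\ge1$, then $a_i\in W_{i+1}$. All indices of $W_{i+1}$ except $i+p+1$ lie in $W_i$, where $a_i$ is the maximizer. So $a_{i+1}\in\{a_i,\,i+p+1\}$, which gives $o_{i+1}\in\{o_i-1,\,p\}$. If $o_{i+1}\le p-1$, then $a_{i+1}\le i+p$, so $a_{i+1}\in W_i$. All indices of $W_i$ except $i$ lie in $W_{i+1}$, so $a_i\in\{a_{i+1},\,i\}$, which gives $o_i\in\{o_{i+1}+1,\,0\}$. $\square$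

So if a maximum enters at the right end (offset $p$) and no newcomer beats it, the offsets run through $p,p-1,\dots,1,0$: these are $p+1$ different values.

This is what the object is for. We shall color edges of a hypergraph so that every long path shows more than $p$ colors. Successive edges of a path will see successive windows of a $p$-peaked sequence attached to the path, and the color of an edge will determine the offset. A path that shows only $p$ colors cannot let a maximum slide across the whole window, so it must keep replacing maxima in time. That forces a hidden monotone sequence, and monotone sequences are short.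

## 2. Tight monotone paths with few colors

Let $K^{(k)}_N$ be the complete $k$-uniform hypergraph on $[N]=\{1,\dots,N\}$ with its natural ordering.

**Definition (tight monotone path).** A *tight monotone path of length $n$* consists of vertices $v_1<\dots<v_n$ and the $n-k+1$ edges $\{v_i,\dots,v_{i+k-1}\}$, $1\le i\le n-k+1$.

Length counts vertices. For $k=3$, the vertices $1<2<4<7<9$ form a path of length $5$ with edges $\{1,2,4\},\{2,4,7\},\{4,7,9\}$.

**Definition (the Ramsey number).** $A_k(n;q,p)$ is the largest $N$ such that the edges of $K^{(k)}_N$ can be colored with $q$ colors without a tight monotone path of length $n$ whose edges use at most $p$ distinct colors. A coloring need not use all $q$ colors.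

**Definition (tower function).** $T_0(x)=x$ and $T_{h+1}(x)=2^{T_h(x)}$.

For instance $T_2(3)=2^{8}=256$. We use freely that $T_h$ is strictly increasing, that $T_{h+1}(x)=T_h(2^x)$, and that $T_a(x)\le T_b(x)$ for $a\le b$, because $2^x\ge x$.

How tall is the tower that $A_k(n;q,p)$ grows like, when $k,q,p$ are fixed and $n$ is large? The paper of Jigang Choi, Hyunwoo Lee and Tuan Tran, "Tower heights for color-avoiding Ramsey numbers of monotone paths", arXiv:2605.12318 (2026), is the source of the question. The results quoted from it are these.

- For $p=1$ one has $A_k(n;q,1)=T_{k-2}(n^{\Theta(q)})$ (Moshkovitz–Shapira), and for fixed $k,n,q$ the number $A_k(n;q,p)$ is non-increasing in $p$.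
- Whenever $p>q/2$, $A_k(n;q,p)\le T_{k-3}(n^{O(q)})$ (Mulrenin–Pohoata–Zakharov).
- For every fixed $p$ there are a constant $C_p>0$ depending only on $p$ (one may take $C_p=4p^{10\log p}$), a threshold $q_1(p)$ and a positive function $\gamma_p(q)$ depending only on $p$ and $q$ and tending to infinity with $q$, such that $A_k(n;q,p)\ge T_{\lfloor k/C_p\rfloor}(n^{\gamma_p(q)})$ for all $k\ge2$, all $q\ge q_1(p)$ and all $n$ beyond a threshold depending on $k,q,p$.

None of these is used below. The conjecture says that the height has order $k/p$ with absolute constants.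

**Conjecture.** There are absolute constants $c,C>0$ such that for every $p\ge1$ there exist a positive integer $q_0$ depending only on $p$ and a positive function $\gamma(q,p)$ depending only on $q$ and $p$, with $\gamma(\cdot,p)$ increasing and tending to infinity, such that for all $q\ge q_0$, all $k\ge\max(2,p)$ and all $n\ge N_0(k,q,p)$,
$$T_{\lfloor ck/p\rfloor}\left(n^{\gamma(q,p)}\right)\le A_k(n;q,p)\le T_{\lceil Ck/p\rceil}\left(n^{\gamma(q,p)}\right). \tag{2}$$

It is true. Throughout, $p\ge1$, $k\ge2$, $h=\lfloor (k-2)/p\rfloor$, and "$n$ large" means $n\ge N_0(k,q,p)$.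

**Theorem A.** Let $q\ge p+1$ and $d=\lfloor (q-p+1)/2\rfloor\ge1$. There is $c_{p,q}>0$ such that for all $k\ge2$ and $n$ large
$$T_h\!\left(c_{p,q}\,n^{\max(1,d/p)}\right)\le A_k(n;q,p)\le T_h\!\left(n^{\binom qp+1}\right),\qquad h=\left\lfloor\tfrac{k-2}{p}\right\rfloor. \tag{3}$$

**Theorem B.** Let $0<c<\frac12$, $C=1$, $q_0=p+1$ and $\gamma(q,p)=\frac{q-p}{4p}$ for $q\ge q_0$. For all $q\ge q_0$, all $k\ge2$ and $n$ large, (2) holds. These constants are optimal: the conjecture fails for every $c\ge\frac12$ and for every $C<1$.

So for all $p\ge1$, $q\ge p+1$, $k\ge2$ the tower height is exactly $\lfloor (k-2)/p\rfloor$: we have $A_k(n;q,p)=T_{\lfloor (k-2)/p\rfloor}(n^{\Theta_{p,q}(1)})$, where the exponent of $n$ is at least $\max\left(1,\lfloor\frac{q-p+1}2\rfloor/p\right)-o(1)$ and at most $\binom qp+1$. The proof does not determine the exact order of this exponent. If $q\le p$, every path uses at most $p$ colors, so $A_k(n;q,p)=n-1$ for $n\ge k$, trivially.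

## 3. From the exact height to the constants $c$ and $C$

Here we assume Theorem A and deduce Theorem B.

**Step 1: the lower bound in (2).** We need $\lfloor ck/p\rfloor\le h$ and $\gamma$ below the exponent in (3). From $k-2\le hp+p-1$ we get $k\le(h+1)p+1$, so
$$\frac{ck}{p}\le c\left(h+1+\frac1p\right)\le c(h+2)<\frac{h+2}{2}\le h+1 .$$
Hence $\lfloor ck/p\rfloor\le h$. Next, $d=\lfloor(q-p+1)/2\rfloor\ge\frac{q-p}2$, so $\gamma=\frac{q-p}{4p}\le\frac{d}{2p}<\frac dp$. Therefore $n^\gamma\le c_{p,q}n^{\max(1,d/p)}$ for $n$ large, and
$$T_{\lfloor ck/p\rfloor}(n^\gamma)\le T_h(n^\gamma)\le T_h\left(c_{p,q}n^{\max(1,d/p)}\right)\le A_k(n;q,p).$$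

**Step 2: the upper bound in (2).** One extra exponential absorbs any power of $n$. We have $\lceil k/p\rceil\ge\lceil (k-1)/p\rceil=\lfloor (k-2)/p\rfloor+1=h+1$. Since $\gamma>0$, for $n$ large $2^{n^\gamma}\ge n^{\binom qp+1}$, so
$$T_{\lceil k/p\rceil}(n^\gamma)\ge T_{h+1}(n^\gamma)=T_h\left(2^{n^\gamma}\right)\ge T_h\left(n^{\binom qp+1}\right)\ge A_k(n;q,p).$$
The function $\gamma(\cdot,p)$ is positive, increasing and unbounded on $q\ge p+1$.

**Step 3: no $c\ge\frac12$ and no $C<1$ works.** Here $\gamma$ may be any positive function. Let $c\ge\frac12$ and take $p=1$, $k=2$. Then $\lfloor ck/p\rfloor\ge1$, so (2) would give $A_2(n;q,1)\ge 2^{n^\gamma}$. But here $h=0$ and Theorem A gives $A_2(n;q,1)\le n^{q+1}$ for $q\ge2$ and $n$ large, a contradiction. Let $0<C<1$, take $p=1$, and choose $k$ with $\lceil Ck\rceil\le k-3$, which is possible since $(1-C)k\ge4$ suffices. By Theorem A, for $q\ge 2$ and $n$ large,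
$$A_k(n;q,1)\ge T_{k-2}(c_{1,q}n)=T_{k-3}\left(2^{c_{1,q}n}\right)>T_{k-3}(n^\gamma)\ge T_{\lceil Ck\rceil}(n^\gamma),$$
which contradicts (2). $\square$

It remains to prove Theorem A.

## 4. Pairs, triples and 4-sets by hand

**Lexicographic coordinates and graphs.** Order $[s]^d$ lexicographically, and for $u\ne v$ in $[s]^d$ let $\Delta(u,v)$ be the first coordinate in which they differ. For instance $\Delta((1,3,2),(1,4,1))=2$.

**Lemma 2 (projection).** Let $y_0,\dots,y_t$ be strictly monotone in $[s]^d$, and let $D\subseteq[d]$ contain all $\Delta(y_{r-1},y_r)$, $1\le r\le t$. Then $t+1\le s^{|D|}$.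

**Proof.** Reversing the order of the sequence if necessary, let it be increasing. At the coordinate $\Delta(y_{r-1},y_r)\in D$ the entry increases, and before it all entries agree. So the projections of $y_0,\dots,y_t$ to the coordinates in $D$ are strictly increasing lexicographically, hence distinct. There are $s^{|D|}$ possible projections. $\square$

For $k=2$, identify $[N]$ with $[s]^q$ where $N=s^q$, and color the pair $x<y$ by $\Delta(x,y)$. By Lemma 2 a path with at most $p\le q$ colors has at most $s^p$ vertices. So $A_2(n;q,p)\ge s^q$ whenever $s^p<n$. For $p=1$ this is sharp. With $s=n-1$ we get $N=(n-1)^q$. Conversely, given a coloring without a monochromatic path of length $n$, send each vertex $v$ to the vector whose $c$-th entry is the largest number of vertices on a path of color $c$ ending at $v$. If the pair $u<v$ has color $c$, the $c$-th entry at $v$ is larger than at $u$. So the vectors in $[n-1]^q$ are distinct, and $A_2(n;q,1)=(n-1)^q$.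

**Binary positions and triples.** For distinct integers $x,y\ge0$ let $\delta(x,y)$ be the highest binary position in which they differ, counting positions from $0$. For instance $\delta(5,6)=\delta(101_2,110_2)=1$. The next lemma is the first source of peaked sequences.

**Lemma 3 (binary positions).** If $x_1,\dots,x_t$ is a strictly monotone sequence of nonnegative integers, then among the $\delta(x_i,x_{i+1})$, with $i$ ranging over any nonempty interval of indices, the maximum is attained exactly once. In particular $\delta(x_1,x_2),\dots,\delta(x_{t-1},x_t)$ is $p$-peaked for every $p$.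

**Proof.** By symmetry let $x$ be increasing. Suppose the maximum $b$ over some interval is attained at $i<j$. Then $b$ is also the maximum over $i,i+1,\dots,j$, so all of $x_i,\dots,x_{j+1}$ agree above position $b$. Since $x_i<x_{i+1}$ first differ, from the top, at position $b$, bit $b$ goes $0\to1$ there, and likewise from $x_j$ to $x_{j+1}$. So bit $b$ is $1$ in $x_{i+1}$ and $0$ in $x_j$. Somewhere between them it goes $1\to0$ with all higher bits unchanged, so the sequence decreases there, a contradiction. $\square$

For $x=0,1,\dots,8$ the values $\delta(x_i,x_{i+1})$ are exactly the sequence (1).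

Now let $k=3$ and $p=1$. Take $N=2^{s^d}$ and vertices $\{0,\dots,N-1\}$, so that $\delta$ takes values in $\{0,\dots,s^d-1\}$, which we identify with $[s]^d$ in lexicographic order. Color $x<y<z$ by
$$\big(\text{up or down},\ \Delta(\delta(x,y),\delta(y,z))\big), \tag{4}$$
where "up" means $\delta(x,y)<\delta(y,z)$ and "down" means $\delta(x,y)>\delta(y,z)$; equality is impossible by Lemma 3. There are $2d$ colors. On a monochromatic path $v_1<\dots<v_n$ the $n-1$ numbers $\delta(v_i,v_{i+1})$ form a monotone sequence with one value of $\Delta$, so $n-1\le s$ by Lemma 2. With $s=n-2$ we see $A_3(n;q,1)\ge2^{(n-2)^{\lfloor q/2\rfloor}}$ for $q\ge2$ and $n\ge3$: one more vertex in the edges, one more exponential.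

**Where (4) breaks for $p=2$.** The sensible first try for $p=2$ is to keep (4) and take $d$ large. Let $s\ge2$, $B=s^{d-1}$ and consider the vertices
$$w2^B,\quad w2^B+1\qquad (0\le w<2^{s^d-B}),$$
in increasing order. The values of $\delta$ along this path are, alternately, $\delta(w2^B,w2^B+1)=0$ and $\delta(w2^B+1,(w+1)2^B)=B+\delta(w,w+1)\ge s^{d-1}$. Under the lexicographic identification $0$ is the first element of $[s]^d$, and a number that is at least $s^{d-1}$ differs from it already in the first coordinate. So the path uses only the colors $(\text{up},1)$ and $(\text{down},1)$, and it has $2\cdot2^{s^d-s^{d-1}}$ vertices. The zigzag "up, down, up, down" costs just two colors and need not come to an end.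

No cleverer coloring of triples helps. Let $\chi$ be any coloring of the triples of $[N]$ with $q\ge2$ colors and no path of length $n\ge3$ with at most two colors. For $j<j'$ the four numbers $2j-1,2j,2j'-1,2j'$ contain two consecutive triples. Color the pair $\{j,j'\}$, $1\le j<j'\le\lfloor N/2\rfloor$, by a $2$-set of colors containing both of theirs. A monochromatic path $j_1<\dots<j_L$ with $L=\lceil n/2\rceil\ge2$ would give a path on $2L\ge n$ vertices, each of whose edges lies in two consecutive blocks, with at most two colors in all. So there is no such path, and the vector argument for graphs gives $\lfloor N/2\rfloor\le L^{\binom q2}$. For $k=3$, $p=2$ the growth is polynomial.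

**4-sets and $p=2$.** One more vertex defeats the zigzag. Take $N=2^s$, vertices $\{0,\dots,N-1\}$, and color $v_1<v_2<v_3<v_4$ by the offset $0$, $1$ or $2$ of the largest of $\delta(v_1,v_2),\delta(v_2,v_3),\delta(v_3,v_4)$. On the path $0,1,\dots,8$ this gives the colors $1,2,1,0,1,2$ found in Section 1: all three occur.

Now let $v_1<\dots<v_n$ use at most two of the three colors. Put $g_i=\delta(v_i,v_{i+1})$; this is $2$-peaked, has values in $\{0,\dots,s-1\}$, and $o_1,\dots,o_L$ with $L=n-3$ are the edge colors.

- If $1$ does not occur, then by Lemma 1 a $2$ is followed only by $2$'s, so the offsets read $0\cdots02\cdots2$. Among the $0$'s the $g_i$ strictly decrease, and among the $2$'s the $g_{i+2}$ strictly increase. So $L\le 2s$.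
- If $2$ does not occur, then by Lemma 1 a $1$ is followed by a $0$, so any two consecutive indices contain a $0$. If $i<i'\le i+2$ are consecutive indices with offset $0$, then $i'\in W_i\setminus\{i\}$, so $g_{i'}<g_i$. Hence there are at most $s$ such indices and $L\le2s+1$.
- If $0$ does not occur, then by the second half of Lemma 1 a $1$ is preceded by a $2$, so any two consecutive indices contain a $2$. If $i<i'\le i+2$ are consecutive indices with offset $2$, then $i+2\in W_{i'}\setminus\{i'+2\}$, so $g_{i'+2}>g_{i+2}$. Again $L\le2s+1$.

So there is no such path when $n-3\ge2s+2$, and $A_4(n;3,2)\ge2^{\lfloor(n-5)/2\rfloor}$ for $n\ge7$. For general $p$ we shall gain one exponential for every $p$ further vertices. The upper bound, which comes first, shows that one cannot gain faster.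

## 5. Blocks of $p$ vertices: the upper bound

The plan is to group the vertices into blocks of size $p$. A window of $k$ vertices then meets about $k/p$ blocks, and $p$ successive windows together show at most $p$ colors, so a set of at most $p$ colors can serve as a single color on blocks. What is left is the monochromatic problem in uniformity $h+2$.

Call a function $F$ of increasing $r$-tuples *proper* if $F(v_1,\dots,v_r)\ne F(v_2,\dots,v_{r+1})$ for all $v_1<\dots<v_{r+1}$. For $r=1$ this means injective. For $r=2$, Lemma 3 says that $\delta$ is proper on pairs of $\{0,\dots,2^m-1\}$; it has $m$ values there.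

**Lemma 4 (monochromatic case).** If the edges of $K^{(K)}_{N'}$, $K\ge2$, are colored with $Q$ colors without a monochromatic tight monotone path of length $L\ge K$, then $N'\le T_{K-2}(L^Q)$.

**Proof.**

**Step 1: a proper function on $(K-1)$-tuples.** For a $(K-1)$-set $e$ and a color $c$, let $a_c(e)$ be the maximum number of edges in a tight monotone path of color $c$ whose last $K-1$ vertices are $e$; the path with vertex set $e$ and no edges is allowed. A path of length $L$ has $L-K+1$ edges, so $a_c(e)\in\{0,\dots,L-K\}\subseteq\{0,\dots,L-1\}$. Let $F(e)=(a_c(e))_c$; it has at most $L^Q$ values. If $\{v_1<\dots<v_K\}$ has color $c$, then any color-$c$ path ending in $v_1,\dots,v_{K-1}$ can be extended by $v_K$, so $a_c(v_2,\dots,v_K)\ge a_c(v_1,\dots,v_{K-1})+1$. Hence $F$ is proper.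

**Step 2: shortening the tuples.** This step trades one entry of the tuple for one exponential. Let $F$ be proper on $r$-tuples, $r\ge2$, with at most $m$ values. Put
$$F'(v_1,\dots,v_{r-1})=\{F(v_1,\dots,v_{r-1},w):w>v_{r-1}\},$$
a possibly empty set of values of $F$, so $F'$ has at most $2^m$ values. It is proper: for $v_1<\dots<v_r$ we have $F(v_1,\dots,v_r)\in F'(v_1,\dots,v_{r-1})$, while $F(v_1,\dots,v_r)\notin F'(v_2,\dots,v_r)$, because $F(v_2,\dots,v_r,w)\ne F(v_1,\dots,v_r)$ for every $w>v_r$.

**Step 3: counting.** After $K-2$ applications of Step 2 we have an injective function on the $N'$ single vertices with at most $T_{K-2}(L^Q)$ values. $\square$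

**Proof of the upper bound in Theorem A.** Let $\chi$ be a $q$-coloring of $K^{(k)}_N$ with no tight monotone path of length $n$ using at most $p$ colors, $n\ge k$. Put $K=h+2$, $Q=\binom qp$, $N'=\lfloor N/p\rfloor$, and let $B_1<\dots<B_{N'}$ be disjoint blocks of $p$ consecutive integers in $[N]$.

**Step 1: coloring $K$-sets of blocks.** For $j_1<\dots<j_K$ list $B_{j_1}\cup\dots\cup B_{j_K}$ increasingly as $u_0<\dots<u_{Kp-1}$. For $0\le a\le p-1$ the window $\{u_a,\dots,u_{a+k-1}\}$ fits, because $k-2\le hp+p-1$ gives
$$a+k-1\le p+(k-2)\le p+hp+p-1=Kp-1 .$$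
So the $p$ windows that start in the first block have at most $p$ colors. Color $\{j_1,\dots,j_K\}$ by some $p$-subset of $[q]$ that contains the colors $\chi(u_a,\dots,u_{a+k-1})$, $0\le a\le p-1$.

**Step 2: no long monochromatic path of blocks.** Let $L=\lceil n/p\rceil+K$ and suppose that $j_1<\dots<j_L$ is a monochromatic tight path, of color $S$. List the elements of its blocks as $u_0<\dots<u_{Lp-1}$. A window of $k$ consecutive $u$'s that starts in the $i$-th block, $1\le i\le L-K+1$, lies by Step 1 in the blocks $i,\dots,i+K-1$, and its $\chi$-color is in $S$. These windows are the edges of one tight path with $(L-K+1)p\ge n$ edges, hence at least $n$ vertices, and they use at most $|S|=p$ colors. Its first $n$ vertices form a forbidden path, a contradiction.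

**Step 3: the estimate.** By Lemma 4, $N'\le T_h(L^Q)$. For $n\ge K$ we have $L\le n+K\le2n$, so
$$N\le p(N'+1)\le p\left(T_h((2n)^Q)+1\right)\le2p\,T_h\left((2n)^Q\right).$$
To move the factor inside we use that $a\,T_h(y)\le T_h(ay)$ for every integer $a\ge1$ and real $y\ge1$. For $h=0$ this is clear. If it holds for $h$, then with $x=T_h(y)\ge1$,
$$T_{h+1}(ay)=2^{T_h(ay)}\ge2^{ax}=2^{(a-1)x}2^x\ge2^{a-1}2^x\ge a\,2^x=a\,T_{h+1}(y).$$
Hence $N\le T_h(2p(2n)^Q)\le T_h(n^{Q+1})$ as soon as $n\ge p\,2^{Q+1}$. $\square$

## 6. Successive records in a peaked sequence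

Now the lower bound. In the example with 4-sets the values of $g$ at the indices with offset $0$ were decreasing. We need more: colors must tell us about *consecutive* terms of such a monotone sequence. The next lemma says that a record, seen by one window, is the runner-up seen by the window that contains the next record.

**Lemma 5 (records).** Let $g$ be $p$-peaked.

(a) Let $i<i'\le i+p$ with $o_i=o_{i'}=p$ and $o_j\ne p$ for $i<j<i'$. Then the maximizer of $g$ on $\{i',\dots,i'+p-1\}$ is $i+p$.

(b) Let $i<i'\le i+p$ with $o_i=o_{i'}=0$ and $o_j\ne0$ for $i<j<i'$. Then the maximizer of $g$ on $\{i+1,\dots,i+p\}$ is $i'$.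

**Proof of (a).** Put $e=i+p$; then $i'\le e\le i'+p-1$. Indices in $\{i',\dots,e-1\}$ lie in $W_i\setminus\{e\}$, so $g<g_e$ there, since $o_i=p$. Suppose $g_f\ge g_e$ for some $f\in\{e+1,\dots,i'+p-1\}$, and take the least such $f$. Then $i<f-p<i'$. Look at $W_{f-p}=\{f-p,\dots,f\}$. Its indices before $e$ are larger than $i$, so they lie in $W_i\setminus\{e\}$, and there $g<g_e\le g_f$. Its indices strictly between $e$ and $f$ have $g<g_e\le g_f$ by minimality of $f$. And $g_e\le g_f$. So $g_f$ is the maximum on $W_{f-p}$, and since it is attained only once, $o_{f-p}=p$. This contradicts $i<f-p<i'$.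

**Proof of (b).** This is the mirror image. Put $e=i'\in\{i+1,\dots,i+p\}$. Indices in $\{e+1,\dots,i+p\}$ lie in $W_{i'}\setminus\{i'\}$, so $g<g_e$ there, since $o_{i'}=0$. Suppose $g_f\ge g_e$ for some $f\in\{i+1,\dots,e-1\}$, and take the greatest such $f$. In $W_f=\{f,\dots,f+p\}$, the indices after $e$ lie in $W_{i'}\setminus\{i'\}$, so $g<g_e\le g_f$ there; the indices strictly between $f$ and $e$ have $g<g_e\le g_f$ by maximality of $f$; and $g_e\le g_f$. So $g_f$ is the maximum on $W_f$, attained only once, and $o_f=0$ with $i<f<i'$, a contradiction. $\square$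

## 7. A stepping map that preserves peakedness

To gain an exponential repeatedly, we need a rule that turns a $p$-peaked sequence with values in a set of size $2^m$ into a $p$-peaked sequence with values in a set of size about $2m$, where each new term depends on only $p+1$ old terms.

Lemma 3 suggests taking $\delta$ of two old terms when the maximum sits at an end of the window. But which two? Comparing neighbors is not good enough. Let $p=2$ and $g=(1,0,4,0,5)$. This is $2$-peaked, with offsets $2,1,2$. If offset $2$ were recorded together with $\delta(g_{i+1},g_{i+2})$, the first and third terms would both record $\delta(0,4)=\delta(0,5)=2$, and the maximum of the new window of three would be attained twice. By Lemma 5 the right partner of the end term is the largest of the other $p$ terms. In the example this gives $\delta(1,4)=2$ for the first term and $\delta(4,5)=0$ for the third: consecutive differences in the monotone sequence $1<4<5$.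

**Lemma 6 (stepping).** Let $g$ be $p$-peaked with values in $\{0,\dots,2^m-1\}$. For $1\le i\le L$ define
$$\psi_i=\begin{cases}(2,\ \delta(g_b,g_{i+p})),\quad b=\text{maximizer of }g\text{ on }\{i,\dots,i+p-1\}, & \text{if } o_i=p,\\ (1,\ \delta(g_i,g_{b'})),\quad b'=\text{maximizer of }g\text{ on }\{i+1,\dots,i+p\}, & \text{if } o_i=0,\\ (0,\ o_i), & \text{if } 1\le o_i\le p-1.\end{cases} \tag{5}$$
With the lexicographic order on pairs, $\psi_1,\dots,\psi_L$ is $p$-peaked. It takes values in a fixed totally ordered set of size $2m+p-1$, and $\psi_i$ depends only on $(g_i,\dots,g_{i+p})$.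

For the sequence (1), with $p=2$ and $m=2$, the new terms are $(0,1),(2,1),(0,1),(1,1),(0,1),(2,1)$. For instance $o_2=2$, the larger of $g_2=1,\,g_3=0$ is $1$, and $\delta(1,2)=1$. One checks that each of the four windows of three has a unique maximum, and neighbors differ.

**Proof.** The maximizers $b,b'$ are unique because $g$ is $p$-peaked, and they and $o_i$ depend only on $(g_i,\dots,g_{i+p})$. The values of $\delta$ lie in $\{0,\dots,m-1\}$, so there are $m$ possible pairs $(2,\cdot)$, $m$ pairs $(1,\cdot)$ and $p-1$ pairs $(0,\cdot)$.

Let $J\subseteq\{1,\dots,L\}$ be a nonempty interval of at most $p+1$ indices. We show that the maximum of $\psi$ on $J$ is attained once. The first entries make offset $p$ dominate offset $0$, and offset $0$ dominate the rest, so there are three cases.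

**Case 1: $o_i=p$ for some $i\in J$.** Let $i_1<\dots<i_t$ be all such indices in $J$. Put $y_0=\max g$ on $\{i_1,\dots,i_1+p-1\}$ and $y_r=g_{i_r+p}$ for $1\le r\le t$. Consecutive $i_r$ differ by at most $p$, since $|J|\le p+1$. By Lemma 5(a), applied to $i_{r-1}$ and $i_r$, the maximum of $g$ on $\{i_r,\dots,i_r+p-1\}$ is $y_{r-1}$ for $2\le r\le t$, and for $r=1$ this holds by definition. Since $o_{i_r}=p$, we have $y_{r-1}<y_r$, and (5) says
$$\psi_{i_r}=(2,\ \delta(y_{r-1},y_r)),\qquad y_0<y_1<\dots<y_t. \tag{6}$$
By Lemma 3 the maximum of these is attained once. All other $\psi_i$ with $i\in J$ have a smaller first entry.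

**Case 2: no $o_i=p$ in $J$, but $o_i=0$ for some $i\in J$.** Let $i_1<\dots<i_t$ be all indices in $J$ with offset $0$. Put $y_r=g_{i_r}$ for $1\le r\le t$ and $y_{t+1}=\max g$ on $\{i_t+1,\dots,i_t+p\}$. By Lemma 5(b), applied to $i_r$ and $i_{r+1}$, the maximum of $g$ on $\{i_r+1,\dots,i_r+p\}$ is $y_{r+1}$ for $r<t$, and for $r=t$ this holds by definition. Since $o_{i_r}=0$, we have $y_r>y_{r+1}$, and
$$\psi_{i_r}=(1,\ \delta(y_r,y_{r+1})),\qquad y_1>y_2>\dots>y_{t+1}. \tag{7}$$
By Lemma 3 the maximum of these is attained once, and all other $\psi_i$ with $i\in J$ have first entry $0$.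

**Case 3: $1\le o_i\le p-1$ for all $i\in J$.** By Lemma 1, $o_{i+1}=o_i-1$ for consecutive indices of $J$. So the $\psi_i=(0,o_i)$, $i\in J$, are pairwise distinct. $\square$

## 8. Few colors force a short sequence

The last rule produces colors and is not iterated. So we may replace $\delta$ by $\Delta$, which has few values but may take its largest value many times. What matters now is that a sequence showing only $p$ colors is short.

**Lemma 7 (final coloring).** Let $g$ be $p$-peaked with values in $[s]^d$, ordered lexicographically. Define $\kappa_i$ by (5) with $\Delta$ in place of $\delta$; so $\kappa$ takes at most $2d+p-1$ values. If $\kappa_1,\dots,\kappa_L$ use at most $p$ distinct values, then $L<2p\,s^e$, where $e=\min(p,d)$.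

**Proof.** The value $\kappa_i$ determines $o_i$. So at most $p$ of the $p+1$ possible offsets occur.

**Step 1: indices with offset $p$.** We show that their number $t$ satisfies $t+1\le s^e$. This is clear if $t=0$. Let $i_1<\dots<i_t$ be all of them. First, consecutive gaps are at most $p$. Suppose $i_{r+1}-i_r>p$. Then $i_r+p<i_{r+1}\le L$, and none of $i_r+1,\dots,i_r+p$ has offset $p$. Starting from $o_{i_r}=p$ and applying Lemma 1 $p$ times, each time to a positive offset, we get $o_{i_r+j}=p-j$ for $0\le j\le p$. That is $p+1$ different offsets, a contradiction.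

Since the gaps are at most $p$, the argument of Case 1 in Lemma 6 applies to $i_1,\dots,i_t$ without change: with $y_0=\max g$ on $\{i_1,\dots,i_1+p-1\}$ and $y_r=g_{i_r+p}$, Lemma 5(a) gives $\kappa_{i_r}=(2,\Delta(y_{r-1},y_r))$ and $y_0<y_1<\dots<y_t$. The coordinates $\Delta(y_{r-1},y_r)$ belong to $[d]$, and at most $p$ of them are distinct, because distinct ones give distinct values of $\kappa$. So they form a set $D$ with $|D|\le e$, and Lemma 2 gives $t+1\le s^e$.

**Step 2: indices with offset $0$.** We show that their number $t'$ satisfies $t'+1\le s^e$. Again let $t'\ge1$ and let $i_1<\dots<i_{t'}$ be all of them. Suppose $i_{r+1}-i_r>p$. Then none of $i_{r+1}-p,\dots,i_{r+1}-1$ has offset $0$. Starting from $o_{i_{r+1}}=0$ and applying the second half of Lemma 1 $p$ times, each time to an offset at most $p-1$, we get $o_{i_{r+1}-j}=j$ for $0\le j\le p$, which is $p+1$ different offsets, a contradiction. So the gaps are at most $p$. As in Case 2 of Lemma 6, with $y_r=g_{i_r}$ and $y_{t'+1}=\max g$ on $\{i_{t'}+1,\dots,i_{t'}+p\}$, Lemma 5(b) gives $\kappa_{i_r}=(1,\Delta(y_r,y_{r+1}))$ and $y_1>\dots>y_{t'+1}$.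 The coordinates that occur again form a set of size at most $e$, and Lemma 2 gives $t'+1\le s^e$.

**Step 3: these indices are frequent.** Any $p$ consecutive indices contain one with offset in $\{0,p\}$. Otherwise all their offsets are in $\{1,\dots,p-1\}$, and by Lemma 1 they decrease by $1$ at each step; so they are $p$ distinct elements of a set of size $p-1$, which is impossible.

**Step 4: counting.** Cutting $\{1,\dots,L\}$ into $\lfloor L/p\rfloor$ disjoint runs of $p$ consecutive indices and a remainder, we get $\lfloor L/p\rfloor\le t+t'\le2s^e-2$. Hence $L<p(2s^e-1)<2p\,s^e$. $\square$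

## 9. Towers of exponentials, one for every $p$ vertices

We now stack the maps: $\delta$ on pairs of vertices, then the stepping map $h-1$ times, then the final coloring. Each stage after the first reads $p+1$ consecutive values, so it costs $p$ more vertices; the whole construction uses $2+hp\le k$ vertices.

**Proposition 8.** Let $d\ge1$, $q\ge2d+p-1$, $e=\min(p,d)$, $s\ge1$ and $n\ge2p\,s^e+k$. Let $z\ge p+4$ be real with $4z+p\le s^d$. Then $A_k(n;q,p)\ge T_h(z)$.

**Proof.**

**Step 1: reducing to uniformity $k'=hp+2$.** We have $k'\le k$. We shall color the $k'$-sets of a set of $N\ge T_h(z)$ vertices and give each $k$-set the color of its first $k'$ vertices. For a tight path $v_1<\dots<v_n$ in the $k$-uniform hypergraph, the $n-k+1$ edge colors are then the colors of the consecutive $k'$-windows of $v_1,\dots,v_{n-k+k'}$. It suffices to show that if these windows show at most $p$ colors, then $n-k+1\le2p\,s^e$, since this contradicts $n\ge2p\,s^e+k$.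

**Step 2: the case $h=0$.** Here $k'=2$. Take $N=s^d\ge z=T_0(z)$, identify $[N]$ with $[s]^d$ in lexicographic order, and color $x<y$ by $\Delta(x,y)$. This uses $d\le q$ colors. If $v_1<\dots<v_{n-k+2}$ uses at most $p$ colors, then at most $e$ coordinates occur, and Lemma 2 gives $n-k+2\le s^e$, so $n-k+1\le2p\,s^e$. From now on $h\ge1$.

**Step 3: the sizes.** We choose ranges $M_h,M_{h-1},\dots,M_1$ that fit the stepping map, and check that they grow like a tower. Put $M_h=s^d$; for $j=h-1,\dots,1$ put
$$m_j=\left\lfloor\frac{M_{j+1}-p+1}{2}\right\rfloor,\qquad M_j=2^{m_j}; \tag{8}$$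
finally let $N=2^{M_1}$. We claim that
$$M_{h-r}\ge4\,T_r(z)+p\qquad(0\le r\le h-1). \tag{9}$$
For $r=0$ this is the assumption $s^d\ge4z+p$. Suppose it holds for some $r\le h-2$. Since $\lfloor(a+1)/2\rfloor\ge a/2$ for integers $a$, we get $m_{h-r-1}\ge(M_{h-r}-p)/2\ge2T_r(z)$. With $X=T_{r+1}(z)\ge z\ge p+4$ this gives
$$M_{h-r-1}=2^{m_{h-r-1}}\ge2^{2T_r(z)}=X^2\ge(p+4)X\ge4X+p,$$
which is (9) for $r+1$. In particular all $m_j$ are at least $1$, so all $M_j$ are positive integers. Taking $r=h-1$ in (9), $N=2^{M_1}\ge2^{4T_{h-1}(z)}\ge T_h(z)$.

**Step 4: the rules $F_1,\dots,F_h$.** The vertex set is $\{0,\dots,N-1\}$. Let $Y_j=\{0,\dots,M_j-1\}$, and identify $Y_h$ with $[s]^d$ in lexicographic order. We define $F_j$ on increasing tuples of $(j-1)p+2$ vertices, with values in $Y_j$.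

- $F_1(x,y)=\delta(x,y)$, which lies in $Y_1$ because $x,y<2^{M_1}$.
- For $1\le j\le h-1$, an increasing tuple of $jp+2$ vertices has exactly $p+1$ consecutive windows of $(j-1)p+2$ vertices. Apply $F_j$ to these windows, and then apply the map (5) with $m=m_j$ to the resulting $p+1$ values in $Y_j=\{0,\dots,2^{m_j}-1\}$. The result lies in an ordered set of size $2m_j+p-1\le M_{j+1}$, by (8). Embed this set into $Y_{j+1}$ by a fixed strictly increasing map. The image is the value of $F_{j+1}$.

**Step 5: the rules give peaked sequences.** We claim that for every increasing sequence of vertices the values of $F_j$ on its consecutive windows form a $p$-peaked sequence; in particular the map (5) may be applied in Step 4. For $j=1$ this is Lemma 3. Suppose it holds for $j\le h-1$. Because $\psi_i$ depends only on $(g_i,\dots,g_{i+p})$, the values of $F_{j+1}$ along a vertex sequence are, up to the strictly increasing embedding, the terms $\psi_1,\psi_2,\dots$ obtained from the sequence $g$ of values of $F_j$ along it. By Lemma 6 they form a $p$-peaked sequence, and a strictly increasing map does not affect peakedness.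

**Step 6: the coloring.** A $k'$-set, $k'=(h-1)p+2+p$, has $p+1$ consecutive windows of $(h-1)p+2$ vertices. Color it by $\kappa_1$ of Lemma 7 for the $p$-peaked sequence of the $p+1$ values of $F_h$ on these windows. This uses at most $2d+p-1\le q$ colors. For $v_1<\dots<v_{n-k+k'}$, let $g$ be the sequence of values of $F_h$ on consecutive windows. Its length is
$$\ell=(n-k+k')-\left((h-1)p+2\right)+1=n-k+p+1,$$
so $L=\ell-p=n-k+1$, and the colors of the consecutive $k'$-windows are exactly $\kappa_1,\dots,\kappa_{n-k+1}$ for this $g$. If at most $p$ colors occur, Lemma 7 gives $n-k+1<2p\,s^e$. By Step 1 this proves the proposition. $\square$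

For $p=2$, $k=4$, $d=1$ the coloring of Step 6 is the coloring of 4-sets by offsets in Section 4. For $p=1$, $k=3$ it is the coloring (4).

## 10. Choosing $s$ and $z$: the lower bound in Theorem A

Let $q\ge p+1$, $d=\lfloor(q-p+1)/2\rfloor\ge1$ and $e=\min(p,d)$. Then $2d+p-1\le q$. We choose $s$ as large as Proposition 8 permits, and then $z$ as large as $s$ permits.

**Step 1: the choice of $s$.** Let $n\ge2k+2p$ and
$$s=\left\lfloor\left(\frac{n-k}{2p}\right)^{1/e}\right\rfloor .$$
Then $2p\,s^e\le n-k$, that is, $n\ge2p\,s^e+k$. Since $n-k\ge k+2p\ge2p$, the number under the floor is at least $1$, and $\lfloor x\rfloor\ge x/2$ for $x\ge1$. Since $n\ge2k$, also $n-k\ge n/2$. Hence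
$$s\ge\frac12\left(\frac n{4p}\right)^{1/e},\qquad s^d\ge2^{-d}\left(\frac n{4p}\right)^{d/e}.$$

**Step 2: the choice of $z$.** Let $z=(s^d-p)/4$, so $4z+p=s^d$. Put $c_{p,q}=2^{-d-3}(4p)^{-d/e}$, which depends only on $p$ and $q$. By Step 1,
$$z\ge2^{-d-2}(4p)^{-d/e}n^{d/e}-\frac p4=2c_{p,q}\,n^{d/e}-\frac p4 .$$
So for $n$ large, $z\ge c_{p,q}n^{d/e}$ and $z\ge p+4$.

**Step 3: the bound.** Since $d/e=d/\min(p,d)=\max(1,d/p)$, Proposition 8 gives, for $n$ large,
$$A_k(n;q,p)\ge T_h(z)\ge T_h\left(c_{p,q}\,n^{\max(1,d/p)}\right).$$
Together with the upper bound of Section 5 this proves Theorem A, and by Section 3 it proves Theorem B. $\square$
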